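# Foliations transverse to spheres in $\mathbb C^n$: why $n\ge 3$ is impossible

## The non-existence theorem and the vocabulary it uses

**Theorem 1.** Let $n\ge 3$ and let $B\subset\mathbb C^n$ be a closed Euclidean ball of positive radius. No codimension one holomorphic foliation on a neighborhood of $B$ is transverse to $\partial B$.

In words: cut a neighborhood of the ball into complex hypersurfaces, allowing singularities. Then either the sphere meets the singular set, or some leaf is tangent to the sphere. Let us make each word precise.

**Definition (foliation).** A codimension one holomorphic foliation $\mathcal F$ on an open set $U\subset\mathbb C^n$ is given by an open cover $\{U_i\}$ of $U$ and holomorphic $1$-forms $\Omega_i$ on $U_i$ such that: $\Omega_i$ is not identically zero on any component of $U_i$; $\Omega_i$ is integrable, that is, $\Omega_i\wedge d\Omega_i=0$; the coefficients of $\Omega_i$ have no common non-unit factor, so that the zero set $\operatorname{sing}(\Omega_i)$ is analytic of codimension $\ge 2$; and $\Omega_i=g_{ij}\Omega_j$ on $U_i\cap U_j$ with $g_{ij}$ holomorphic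 and nowhere zero. One puts $\operatorname{sing}(\mathcal F)=\bigcup_i\operatorname{sing}(\Omega_i)$. The leaves are the integral manifolds of $\operatorname{Ker}(\Omega_i)$ on $U\setminus\operatorname{sing}(\mathcal F)$.

The basic example of an integrable form is $\Omega=u\,dh$: here $d\Omega=du\wedge dh$, so $\Omega\wedge d\Omega=u\,dh\wedge du\wedge dh=0$, and away from zeros the leaves are level sets of $h$. The basic non-example in $\mathbb C^4$ is
$$z_1dz_2-z_2dz_1+z_3dz_4-z_4dz_3 ,$$
whose differential is $2(dz_1\wedge dz_2+dz_3\wedge dz_4)$; the wedge product contains $2z_1\,dz_2\wedge dz_3\wedge dz_4\ne0$. The condition on common factors matters as well: the form $z_1\,dz_2$ vanishes on $\{z_1=0\}$, but the foliation it describes is the one given by $dz_2$, with no singularity.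

**Definition (transversality).** Let $S\subset U$ be a real hypersurface. A holomorphic $1$-form $\Omega$, or its distribution $\operatorname{Ker}(\Omega)$, is transverse to $S$ if $\Omega$ has no zeros on $S$ and $\operatorname{Ker}(\Omega)(p)\not\subset T_pS$ for all $p\in S$. The foliation $\mathcal F$ is transverse to $S$ if $S\cap\operatorname{sing}(\mathcal F)=\emptyset$ and $\operatorname{Ker}(\Omega_i)(p)\not\subset T_pS$ for all $i$ and all $p\in S\cap U_i$.

**Definition (simple zero).** A zero $z_0$ of $\Omega=\sum_j f_j\,dz_j$ is simple if $\det\big(\partial f_i/\partial z_j(z_0)\big)\ne 0$.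

For example, $0$ is a simple zero of $d(z_1^2+\dots+z_n^2)=2\sum_j z_j\,dz_j$. A simple zero is isolated, because there $f=(f_1,\dots,f_n)$ is a local biholomorphism.

Two strengthenings will also be proved.

**Theorem 2 (collar version; sharp dimension).** For $n\ge 3$ no codimension one holomorphic foliation defined only in a neighborhood of the sphere $S^{2n-1}$ is transverse to it. For $n=2$ such foliations exist. Hence for $n\ge2$ transverse foliations exist if and only if $n=2$.

**Theorem 3 (strictly pseudoconvex domains).** Let $n\ge3$, let $D\Subset\mathbb C^n$ be a strictly pseudoconvex domain with $C^\infty$ boundary, and let $\Omega$ be an integrable holomorphic $1$-form near $\overline D$ with $\operatorname{Ker}\Omega$ transverse to $\partial D$. Then $\Omega$ has no zeros in $\overline D$, and $\chi(D)=0$. In particular no such $\Omega$ exists if $\chi(D)\ne0$.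

## One global form, and transversality as a nonvanishing function

An affine change of variables $z\mapsto(z-a)/R$ carries $B$ to the closed unit ball, and carries foliations to foliations and tangencies to tangencies. So let $\mathbb B=\{|z|<1\}$ and $S=\partial\mathbb B$.

**Step 1: replace the cover by a single form.** Let $\mathcal F$ be a foliation near $\overline{\mathbb B}$. It is defined on some ball $B'=\{|z|<R'\}$ with $R'>1$. On triple overlaps $g_{ij}g_{jk}\Omega_k=\Omega_i=g_{ik}\Omega_k$. Since $\Omega_k$ vanishes identically on no nonempty open set, $g_{ij}g_{jk}=g_{ik}$, so $(g_{ij})$ is a cocycle. The exponential sequence gives exactness of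
$$H^1(B',\mathcal O)\to H^1(B',\mathcal O^*)\to H^2(B',\mathbb Z),$$
and both outer groups are $0$. Hence, after refining the cover, $g_{ij}=g_i/g_j$ with $g_i$ holomorphic and nowhere zero. On overlaps $g_i^{-1}\Omega_i=g_i^{-1}g_{ij}\Omega_j=g_j^{-1}\Omega_j$, so these forms glue to a form $\Omega$ on $B'$. It is integrable, since locally $\Omega\wedge d\Omega=g_i^{-2}\,\Omega_i\wedge d\Omega_i=0$ (the term with $dg_i^{-1}$ contains $\Omega_i\wedge\Omega_i$ up to sign). It has the same zeros and the same kernel as the $\Omega_i$. So from now on we have one integrable form $\Omega=\sum f_j\,dz_j$ near $\overline{\mathbb B}$, transverse to $S$ if $\mathcal F$ is.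

**Step 2: write transversality as an inequality.** Put
$$\sigma_{ij}=f_i\bar z_j-f_j\bar z_i,\qquad E=\sum_{i<j}|\sigma_{ij}|^2=|f|^2|z|^2-\Big|\sum_j f_jz_j\Big|^2, \tag{1}$$
where the second expression for $E$ is Lagrange's identity.

**Lemma 4.** $\operatorname{Ker}\Omega$ is transverse to $S$ if and only if $E>0$ on $S$.

*Proof.* For $p\in S$, $T_pS=\{v:\operatorname{Re}\sum v_j\bar p_j=0\}$. A complex subspace contains $iv$ along with $v$, so it lies in $T_pS$ iff it lies in $\{\sum v_j\bar p_j=0\}$. If $f(p)\ne0$, then $\operatorname{Ker}\Omega(p)$ has the same dimension $n-1$ as that hyperplane, so containment means equality, that is, $f(p)$ is proportional to $\bar p$. Hence transversality at $p$ fails iff $f(p)=0$ or $f(p)$ is a multiple of $\bar p$, which is to say iff all $\sigma_{ij}(p)$ vanish. $\square$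

## Four forms tested by hand

*The quadratic cone.* For $\Omega=d(\sum z_j^2)$ we have $f=2z$ and $E=4\big(|z|^4-|\sum z_j^2|^2\big)$. This vanishes at every real point of $S$. Not transverse.

*Any form with a global first integral.* The previous failure is no accident.

**Lemma 5.** Let $u,h$ be holomorphic near $\overline{\mathbb B}$. Then $\Omega=u\,dh$ is not transverse to $S$.

*Proof.* Let $p\in S$ be a point where $\operatorname{Re}h|_S$ is maximal. If $\Omega(p)=0$, transversality fails. Otherwise $u(p)\neq0$, $dh(p)\ne0$, and the real functional $\operatorname{Re}dh(p)$ is nonzero and vanishes on $T_pS$. Its kernel is a real hyperplane containing $T_pS$, hence equal to it. So $\operatorname{Ker}\Omega(p)=\operatorname{Ker}dh(p)\subset T_pS$. $\square$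

*Dimension two.* Let $\Omega=z_1dz_2-\lambda z_2dz_1$, so $f=(-\lambda z_2,z_1)$ and $|\sigma_{12}|=\big||z_1|^2+\lambda|z_2|^2\big|$. On $S^3$ this vanishes somewhere iff $\lambda=-|z_1|^2/|z_2|^2$ for some point of $S^3$ with $z_2\ne0$, that is, iff $\lambda\in(-\infty,0]$. So for $\lambda\notin(-\infty,0]$ the form is transverse. Every $1$-form in two variables is integrable, and the only zero here is the origin, of codimension $2$. So transverse foliations exist for $n=2$.

*A non-integrable form.* For $n=2m$ let $\Omega=\sum_{k=1}^m(z_{2k-1}dz_{2k}-z_{2k}dz_{2k-1})$. Then $|f|=|z|$ and $\sum f_jz_j=0$, so $E=|z|^4>0$ on every sphere centered at $0$. For $m\ge2$ this form is not integrable, by the computation above.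

## The degree count, and where it stops

The first tool one would reach for is topological degree.

**Theorem 6 (Ito–Scárdua).** Let $\Omega$ be a holomorphic $1$-form, not assumed integrable, on a neighborhood of $\overline{B(0;R)}\subset\mathbb C^n$, $n\ge3$, such that $\operatorname{Ker}(\Omega)$ is transverse to $S^{2n-1}(0;R)$. Then $n$ is even, and $\Omega$ has exactly one zero in $B(0;R)$, and this zero is simple.

We may quote this, but a short argument is available. By scaling take $R=1$. On $S$ the vectors $f$ and $\bar z$ are $\mathbb C$-linearly independent by Lemma 4, hence so are $\bar f$ and $z$. So $(1-t)\bar f+tz$ is a homotopy of maps $S\to\mathbb C^n\setminus0$, and $\deg(\bar f|_S)=\deg(\mathrm{id})=1$. Complex conjugation of $\mathbb C^n$ has real determinant $(-1)^n$, so $\deg(f|_S)=(-1)^n$. The zeros of $f$ in $\mathbb B$ form a compact analytic subset of $\mathbb B$, because there are none on $S$; so there are finitely many. For a holomorphic $f$, the degree is the sum of the multiplicities of these zeros, each a positive integer, equal to $1$ exactly when the Jacobian determinant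 is nonzero. Hence $(-1)^n\ge0$, so $n$ is even, and the sum of the multiplicities is $1$: one zero, and it is simple. $\square$

This settles odd $n$, and it can go no further on its own: it never used integrability, and in even dimension the last form of the previous section satisfies every hypothesis of Theorem 6. So integrability must enter.

Integrability enters through a theorem of Malgrange (*Frobenius avec singularités I. Codimension un*, Publ. Math. IHÉS 46 (1976), 163–173): an integrable germ $\Omega$ whose singular set has codimension $\ge3$ is $u\,dh$ with $u$ a unit. At the simple zero $q$ the singular set is $\{q\}$, of codimension $n\ge3$, so $\Omega=u\,dh$ near $q$. If this $h$ lived on the whole ball, Lemma 5 would finish. But Malgrange's $h$ is defined only near $q$, and the tangency in Lemma 5 is found on $S$, at a maximum of a function that must be defined on all of $S$. Nor do local first integrals on $S$ suffice: near every point of $S^3$ the form $z_1dz_2-z_2dz_1$ is of the form $u\,dh$ (with $h=z_2/z_1$ or $h=z_1/z_2$), and yet it is transverse to $S^3$.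

So we have information at $S$ and information at $q$, and no function that connects them. The connection will be made by a linear operator instead.

## The operator $\beta\mapsto\Omega\wedge d\beta$

For $i<j$ let $\tau_{ij}$ be the constant $(n-2)$-form with $dz_i\wedge dz_j\wedge\tau_{ij}=dz:=dz_1\wedge\dots\wedge dz_n$ and $dz_k\wedge dz_l\wedge\tau_{ij}=0$ for $k<l$, $(k,l)\ne(i,j)$; it is the product of the remaining $dz_k$ with a sign. For $n=3$: $\tau_{12}=dz_3$, $\tau_{13}=-dz_2$, $\tau_{23}=dz_1$. Every holomorphic $(n-2)$-form is $\beta=\sum_{i<j}b_{ij}\tau_{ij}$. Since $\Omega\wedge d\beta=\sum_{i<j}\sum_{k,l}f_k\,\partial_lb_{ij}\;dz_k\wedge dz_l\wedge\tau_{ij}$, only $(k,l)=(i,j)$ and $(j,i)$ survive, and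
$$\Omega\wedge d\beta=(Pb)\,dz,\qquad Pb=\sum_{i<j}V_{ij}b_{ij},\qquad V_{ij}=f_i\partial_j-f_j\partial_i. \tag{2}$$

Let $A^2$ be the Bergman space of holomorphic functions in $L^2(\mathbb B)$, and put
$$W=\{Pb:\ b_{ij}\in\mathcal O(\mathbb B)\}\cap A^2 .$$
The plan is to compute the codimension of $W$ in $A^2$ twice. Transversality at $S$ will make it finite. A Morse point of the foliation in $\mathbb B$ will make it infinite.

Dimension two shows both phenomena. For $\Omega=z_1dz_2-\lambda z_2dz_1$ we have $\tau_{12}=1$ and $Pb=-(z_1\partial_1+\lambda z_2\partial_2)b$, so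
$$P z^\alpha=-(\alpha_1+\lambda\alpha_2)z^\alpha .$$
If $\lambda\notin(-\infty,0]$ (the transverse case), the segment $\{s+\lambda(1-s):0\le s\le1\}$ misses $0$, so $|\alpha_1+\lambda\alpha_2|\ge\delta|\alpha|$ with some $\delta>0$. Every $g\in A^2$ with $g(0)=0$ is then $Pb$, with $b\in A^2$ obtained by dividing Taylor coefficients, and $W=\{g:g(0)=0\}$ has codimension $1$. If $\lambda=-1$, then $\Omega=d(z_1z_2)$, with a Morse point at $0$, and $Pz^\alpha=(\alpha_2-\alpha_1)z^\alpha$. No element of the image contains a term $(z_1z_2)^k$, so the codimension is infinite. Accordingly transversality fails, where $|z_1|=|z_2|$.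

## Bergman–Toeplitz operators with continuous symbols

Recall that by the mean value property $\sup_K|g|\le C_K\|g\|$ for $g\in A^2$ and $K\subset\mathbb B$ compact, so $A^2$ is closed in $L^2(\mathbb B)$. The monomials are orthogonal, as one sees by rotating the coordinates. They span a dense subspace: if $g=\sum a_\alpha z^\alpha\in A^2$ is orthogonal to $z^\alpha$, then $\int_{|z|<r}g\,\overline{z^\alpha}=a_\alpha\int_{|z|<r}|z^\alpha|^2$, and $r\to1$ gives $a_\alpha=0$. Their norms are
$$\|z^\alpha\|^2=\frac{\pi^n\alpha!}{(n+|\alpha|)!}.$$
Indeed, let $c_\alpha=\int_S|z^\alpha|^2$. Then $\pi^n\alpha!=\int_{\mathbb C^n}|z^\alpha|^2e^{-|z|^2}=c_\alpha\,(n+|\alpha|-1)!/2$ in polar coordinates, while $\|z^\alpha\|^2=c_\alpha/(2n+2|\alpha|)$.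

**Definition (Toeplitz and Hankel operators).** Let $\Pi:L^2(\mathbb B)\to A^2$ be the orthogonal projection. For $\varphi\in C(\overline{\mathbb B})$ and $g\in A^2$ put $T_\varphi g=\Pi(\varphi g)$ and $H_\varphi g=(I-\Pi)(\varphi g)$.

Both have norm at most $\|\varphi\|_\infty$. If $\varphi$ is holomorphic, $T_\varphi$ is multiplication by $\varphi$ and $H_\varphi=0$. For $\varphi=\bar z_j$, the identity $\langle\bar z_jz^\alpha,z^\gamma\rangle=\langle z^\alpha,z^{\gamma+e_j}\rangle$ shows that only $\gamma=\alpha-e_j$ contributes, so
$$T_{\bar z_j}z^\alpha=\frac{\|z^\alpha\|^2}{\|z^{\alpha-e_j}\|^2}\,z^{\alpha-e_j}=\frac{\alpha_j}{n+|\alpha|}\,z^{\alpha-e_j}, \tag{3}$$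
read as $0$ if $\alpha_j=0$. For instance, for $n=1$, $T_{\bar z}z^k=\frac{k}{k+1}z^{k-1}$: this is $\partial_z$ divided by $k+1$. That remark, in $n$ variables, is what will turn $P$ into a Toeplitz operator.

**Lemma 7 (Coburn).** For $\varphi,\psi\in C(\overline{\mathbb B})$: (a) $H_\varphi$ is compact; (b) $T_\varphi T_\psi-T_{\varphi\psi}$ is compact; (c) if $\varphi|_S=0$, then $T_\varphi$ is compact.

*Proof.* (a) Let $M$ be the set of $\varphi$ with $H_\varphi$ compact. It is a linear subspace, closed in $C(\overline{\mathbb B})$ since $\|H_\varphi\|\le\|\varphi\|_\infty$ and norm limits of compact operators are compact. Splitting $\psi g=\Pi(\psi g)+(I-\Pi)(\psi g)$ gives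
$$H_{\varphi\psi}=H_\varphi T_\psi+(I-\Pi)\varphi H_\psi ,$$
so $M$ is an algebra. It contains $1$ and all $z_j$. For $\bar z_j$ we compute
$$H_{\bar z_j}^*H_{\bar z_j}=\Pi z_j(I-\Pi)\bar z_j=T_{|z_j|^2}-T_{z_j}T_{\bar z_j}.$$
Both terms are diagonal on monomials. Since $\langle|z_j|^2z^\alpha,z^\gamma\rangle=\langle z^{\alpha+e_j},z^{\gamma+e_j}\rangle$, the first has eigenvalue $\|z^{\alpha+e_j}\|^2/\|z^\alpha\|^2$; the second is given by (3). The difference has eigenvalues
$$\frac{\alpha_j+1}{n+|\alpha|+1}-\frac{\alpha_j}{n+|\alpha|}=\frac{n+|\alpha|-\alpha_j}{(n+|\alpha|)(n+|\alpha|+1)}\le\frac1{n+|\alpha|+1}.$$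
These tend to $0$, and only finitely many $\alpha$ have a given $|\alpha|$, so $H_{\bar z_j}^*H_{\bar z_j}$ is compact. If $g_k\to0$ weakly, then $\|H_{\bar z_j}g_k\|^2\le\|H_{\bar z_j}^*H_{\bar z_j}g_k\|\,\|g_k\|\to0$, so $H_{\bar z_j}$ is compact. Thus $M$ is a closed algebra containing $1,z_j,\bar z_j$ for all $j$, and $M=C(\overline{\mathbb B})$ by Stone–Weierstrass.

(b) $T_{\varphi\psi}-T_\varphi T_\psi=\Pi\varphi(I-\Pi)\psi=\Pi\varphi H_\psi$, compact by (a).

(c) A continuous function vanishing on $S$ is a uniform limit of continuous functions with compact support in $\mathbb B$, so assume $\varphi$ has compact support. A bounded sequence in $A^2$ is locally uniformly bounded, so by Montel's theorem a subsequence converges uniformly on $\operatorname{supp}\varphi$; its products with $\varphi$ converge in $L^2$. So $g\mapsto\varphi g$ is compact, and so is $T_\varphi$. $\square$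

## Transversality makes the image of $P$ large

Recall that a bounded operator on a Hilbert space is Fredholm if its kernel is finite-dimensional and its range is closed of finite codimension, and that an invertible operator plus a compact one is Fredholm.

**Proposition 8.** Let $\Omega$ be a holomorphic $1$-form near $\overline{\mathbb B}$, not necessarily integrable, with $\operatorname{Ker}\Omega$ transverse to $S$. Then $W$ has finite codimension in $A^2$.

*Proof.*

**Step 1: turn derivatives into Toeplitz operators.** Let $N=\sum_kz_k\partial_k+n$, so $Nz^\alpha=(|\alpha|+n)z^\alpha$ and $N^{-1}$ is bounded on $A^2$. We claim that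
$$\partial_jN^{-1}=T_{\bar z_j}\quad\text{on }A^2 .$$
On monomials this is (3). For general $g=\sum a_\alpha z^\alpha\in A^2$, the series for $N^{-1}g$ converges in $A^2$, hence locally uniformly, and may be differentiated termwise. The series for $T_{\bar z_j}g$ converges in $A^2$, hence locally uniformly, to the same sum.

**Step 2: find the symbol of $V_{ij}N^{-1}$.** The $f_i$ are holomorphic near $\overline{\mathbb B}$, so multiplication by $f_i$ on $A^2$ is $T_{f_i}$. By Step 1 and Lemma 7(b),
$$V_{ij}N^{-1}=T_{f_i}T_{\bar z_j}-T_{f_j}T_{\bar z_i}=T_{\sigma_{ij}}+\text{compact}. \tag{4}$$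
The symbols $\sigma_{ij}$ are exactly the functions that detect transversality.

**Step 3: produce a Fredholm operator with range in $W$.** For $g\in A^2$ put $b_{ij}=N^{-1}T_{\overline{\sigma_{ij}}}\,g\in A^2\subset\mathcal O(\mathbb B)$. Then $Pb=Lg$, where by (4) and Lemma 7(b)
$$L=\sum_{i<j}(T_{\sigma_{ij}}+\text{compact})\,T_{\overline{\sigma_{ij}}}=T_E+\text{compact}.$$
In particular $Pb\in A^2$, so the range of $L$ lies in $W$.

**Step 4: use $E>0$ on $S$.** Let $c=\min_SE$, positive by Lemma 4, and $E'=\max(E,c)$. Then $E'-E$ is continuous and vanishes on $S$, so $T_E=T_{E'}+\text{compact}$ by Lemma 7(c). Now $T_{E'}$ is self-adjoint with $\langle T_{E'}g,g\rangle=\int E'|g|^2\ge c\|g\|^2$, hence invertible. So $L$ is an invertible operator plus a compact one, hence Fredholm. Its range has finite codimension, and so does $W$, which contains it. $\square$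

## A Morse point makes the image of $P$ small

**Proposition 9.** Let $q\in\mathbb B$ and suppose that near $q$ we have $\Omega=u\,dh$ with $u,h$ holomorphic, $u(q)\ne0$, $h(q)=0$, $dh(q)=0$, and the Hessian of $h$ nondegenerate at $q$. Then $W$ has infinite codimension in $A^2$.

*Proof.*

**Step 1: define functionals.** By the holomorphic Morse lemma there are coordinates $\zeta$ centered at $q$ with $h=\sum\zeta_i^2$. For $g\in A^2$ write near $q$
$$\frac gu\,dz=G(\zeta)\,d\zeta_1\wedge\dots\wedge d\zeta_n ,$$
let $G_{2k}$ be the homogeneous part of degree $2k$ of the Taylor series of $G$ at $0$, and set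
$$\lambda_k(g)=\int_{S^{n-1}}G_{2k}(x)\,d\sigma(x),\qquad k=0,1,2,\dots, \tag{5}$$
with $S^{n-1}\subset\mathbb R^n$ the real unit sphere and $\sigma$ its rotation-invariant measure. For $k=0$ this is $\sigma(S^{n-1})\,G(0)$, which vanishes on $W$ simply because $\Omega(q)=0$. For $k=1$, writing $G_2=\sum a_{ij}x_ix_j$, it is $\frac1n\sigma(S^{n-1})\sum a_{ii}$, a multiple of the Laplacian of $G$ at $0$.

**Step 2: show that $\lambda_k$ vanishes on $W$.** Let $g=Pb$. By (2), $g\,dz=\Omega\wedge d\beta=u\,dh\wedge d\beta$ near $q$, so $G\,d\zeta_1\wedge\dots\wedge d\zeta_n=dh\wedge d\beta$. Write $\beta=\sum_{i<j}\beta_{ij}\tau_{ij}^\zeta$ with the analogues $\tau^\zeta_{ij}$ of $\tau_{ij}$ in the coordinates $\zeta$. Formula (2), applied to $dh=2\sum\zeta_id\zeta_i$ in these coordinates, gives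
$$G=2\sum_{i<j}(\zeta_i\partial_{\zeta_j}-\zeta_j\partial_{\zeta_i})\beta_{ij}.$$
These vector fields preserve the degree of homogeneous polynomials, so $G_{2k}=2\sum(\zeta_i\partial_{\zeta_j}-\zeta_j\partial_{\zeta_i})(\beta_{ij})_{2k}$. On $\mathbb R^n$, $x_i\partial_j-x_j\partial_i$ generates the rotations $\rho_t$ in the $(x_i,x_j)$-plane. For a polynomial $p$ the integral $\int_{S^{n-1}}p\circ\rho_t\,d\sigma$ does not depend on $t$, and differentiating at $t=0$ gives $\int_{S^{n-1}}(x_i\partial_j-x_j\partial_i)p\,d\sigma=0$. So $\lambda_k(g)=0$.

**Step 3: show that the $\lambda_k$ are independent.** Fix $m\le K$. With $J=\det(\partial z/\partial\zeta)$ we have $G=(g/u)J$. Let $g$ be the Taylor polynomial of degree $2K$ at $q$, in the variable $z$, of the function $uh^m/J$. Then $G=h^m$ modulo terms of order $>2K$. Since $h^m=(\sum\zeta_i^2)^m$ is homogeneous of degree $2m$ and equals $1$ on $S^{n-1}$, for $k\le K$ we get $\lambda_k(g)=0$ if $k\ne m$ and $\lambda_m(g)=\sigma(S^{n-1})\ne0$. Polynomials belong to $A^2$, so $\lambda_0,\dots,\lambda_K$ are linearly independent on $A^2$. They vanish on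 $W$, so $\operatorname{codim}W\ge K+1$, for every $K$. $\square$

## Proof of Theorem 1: two incompatible codimensions

Suppose $\mathcal F$ exists. After the reductions above we have an integrable form $\Omega=\sum f_jdz_j$ near $\overline{\mathbb B}$ with $\operatorname{Ker}\Omega$ transverse to $S$.

**Step 1: find a Morse point.** By Theorem 6, $\Omega$ has a zero $q\in\mathbb B$, and it is simple, hence isolated. So $\operatorname{sing}\Omega$ has codimension $n\ge3$ at $q$, and Malgrange's theorem gives $\Omega=u\,dh$ near $q$ with $u(q)\ne0$; subtract a constant so that $h(q)=0$. From $\Omega(q)=0$ we get $dh(q)=0$. Differentiating $f_i=u\,\partial_ih$ at $q$ gives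
$$\frac{\partial f_i}{\partial z_j}(q)=u(q)\,\frac{\partial^2h}{\partial z_i\partial z_j}(q),$$
so simplicity of $q$ says that the Hessian of $h$ at $q$ is nondegenerate.

**Step 2: compare.** By Proposition 9, $W$ has infinite codimension in $A^2$. By Proposition 8, it has finite codimension. This contradiction proves Theorem 1. $\blacksquare$

Both propositions hold for $n\ge 2$ as well; the hypothesis $n\ge3$ was used for Malgrange's theorem. For $n=2$ the form $z_1dz_2-\lambda z_2dz_1$ with $\lambda\notin(-\infty,0]$ has a simple zero at $0$ (for it, $\det(\partial f_i/\partial z_j)=\lambda$), but it is not $u\,dh$ near $0$: otherwise $0$ would be a Morse point as in Step 1, and the two propositions would conflict.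

## Extending from a collar to the ball: Theorem 2

The case $n=2$ was checked among the forms tested by hand. Let $n\ge3$ and let $\mathcal F$ be a foliation near $S$, transverse to $S$. By compactness it is defined on a shell $\{r<|z|<R'\}$ with $r<1<R'$. The task is to produce a foliation near the whole closed ball.

**Step 1: reduce the cocycle to a $\bar\partial$-closed form.** As before, $\mathcal F$ gives a cocycle $(g_{ij})$ on the shell. Since $H^2(\text{shell},\mathbb Z)=H^2(S^{2n-1},\mathbb Z)=0$, the exponential sequence gives, after refinement,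
$$g_{ij}=\frac{a_i}{a_j}\,e^{2\pi i\,c_{ij}},$$
with $a_i\in\mathcal O^*(U_i)$ and $(c_{ij})$ a cocycle with values in $\mathcal O$. By a partition of unity, $c_{ij}=w_i-w_j$ with $w_i$ smooth on $U_i$. Then $\bar\partial w_i=\bar\partial w_j$ on overlaps, so $\theta:=\bar\partial w_i$ is a $\bar\partial$-closed $(0,1)$-form on the shell.

**Step 2: solve $\bar\partial v=\theta$ on a smaller shell.** Fix $r<\rho'<\rho<1$ and a smooth function $\chi$ that is $0$ near $\{|z|\le r\}$ and $1$ for $|z|\ge\rho'$. Extended by $0$, $\chi\theta$ is smooth on $B(0;R')$, and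
$$\psi=\bar\partial(\chi\theta)=\bar\partial\chi\wedge\theta$$
is a $\bar\partial$-closed $(0,2)$-form with compact support in $B(0;\rho)$. On a ball, the Dolbeault groups $H^{p,s}$ with $s\ge1$ vanish, so all the $\bar\partial$-operators on forms have closed range and Serre duality applies: $H^{0,2}_c(B(0;\rho))$ is dual to $H^{n,n-2}(B(0;\rho))$, which is $0$ because $n-2\ge1$. Hence $\psi=\bar\partial\mu$ with $\mu$ of compact support in $B(0;\rho)$. Now $\chi\theta-\mu$ is $\bar\partial$-closed on the ball $B(0;R')$, so it equals $\bar\partial v$. On $\{\rho<|z|<R'\}$ we have $\chi=1$ and $\mu=0$, so $\theta=\bar\partial v$ there.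

**Step 3: get a single form and extend it.** On $\{\rho<|z|<R'\}$ the functions $w_i-v$ are holomorphic and $c_{ij}=(w_i-v)-(w_j-v)$. So $g_{ij}=g_i/g_j$ with $g_i=a_ie^{2\pi i(w_i-v)}$, and $\Omega=g_i^{-1}\Omega_i$ is a single integrable form defining $\mathcal F$ on this shell. Its coefficients extend to $B(0;R')$ by Hartogs' theorem, and $\Omega\wedge d\Omega=0$ persists by the identity theorem.

**Step 4: check that the extension defines a foliation.** $\Omega$ has no zeros on $S$, so its zeros in $\mathbb B$ form a compact analytic subset of $\mathbb B$, that is, a finite set. On $\{\rho<|z|<R'\}$ its zero set is $\operatorname{sing}(\mathcal F)$, of codimension $\ge2$. So the zero set of $\Omega$ has codimension $\ge2$ everywhere in $B(0;R')$, its coefficients have no common non-unit factor, and $\Omega$ defines a foliation near $\overline{\mathbb B}$ transverse to $S$. This contradicts Theorem 1. $\blacksquare$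

## Strictly pseudoconvex domains: Theorem 3

On a general $D$ there are no monomials, and the zeros of $\Omega$ need not be simple. Correspondingly, the Bergman computation is replaced by Toeplitz operators on the boundary, and the real spheres in (5) by vanishing cycles in Milnor fibers. The structure of the argument is unchanged.

Let $D=\{\rho<0\}$ with $d\rho\ne0$ on $M=\partial D$, and write $\rho_j=\partial\rho/\partial z_j$ and $|\partial\rho|^2=\sum|\rho_j|^2$. Since $T_pM=\{v:\operatorname{Re}\sum\rho_j(p)v_j=0\}$, the proof of Lemma 4 with $\rho_j$ in place of $\bar z_j$ shows that transversality means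
$$\sum_{i<j}|f_i\rho_j-f_j\rho_i|^2>0\quad\text{on }M. \tag{6}$$
In particular $\Omega$ has no zeros on $M$, and its zeros in $D$ form a compact analytic subset of $D$, hence a finite set.

Let $A^\infty=\mathcal O(D)\cap C^\infty(\overline D)$. Taking boundary values identifies $A^\infty$ with the smooth elements of the Hardy space of $M$. Let $\Pi$ now be the Szegő projector, that is, the orthogonal projection of $L^2(M)$ onto the Hardy space. Put
$$\theta=\frac1{2i}(\partial\rho-\bar\partial\rho)\Big|_M .$$
We use the following facts from the theory of Boutet de Monvel and Guillemin (*The Spectral Theory of Toeplitz Operators*, Ann. of Math. Studies 99, 1981; see also Boutet de Monvel, Invent. Math. 50 (1979)). For a differential operator $Q$ on $M$, the Toeplitz operator $\Pi Q\Pi$ acts on the smooth Hardy space, and its principal symbol is the restriction of the symbol of $Q$ to the symplectic cone $\{t\theta:t>0\}$. Symbols are multiplicative, and adjoints have conjugate symbols. Toeplitz operators with nowhere vanishing symbol (elliptic ones) are Fredholm on the smooth Hardy space.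

**Step 1: realize a holomorphic vector field as a Toeplitz operator.** Let $V$ be a holomorphic vector field near $\overline D$ and put, near $M$,
$$X=V-\frac{V\rho}{|\partial\rho|^2}\sum_k\rho_k\,\partial_{\bar z_k}.$$
Since $\rho$ is real, $\partial_{\bar z_k}\rho=\overline{\rho_k}$, so $X\rho=V\rho-V\rho=0$: $X$ is tangent to $M$. For $b\in A^\infty$ the $\bar z$-derivatives vanish, so $(Vb)|_M=X(b|_M)$. As $Vb\in A^\infty$, $V$ acts on $A^\infty$ as $T_V:=\Pi X\Pi$. The symbol of $X$ at the covector $t\theta$ is $it\,\theta(X)$. Here $\partial\rho(X)=V\rho$ and $\bar\partial\rho(X)=-V\rho$, so $\theta(X)=\frac1{2i}\cdot2V\rho$ and the symbol of $T_V$ is $t\,V\rho$. For the unit ball, with $\rho=|z|^2-1$ and $V=\partial_j$, the symbol is $t\bar z_j$, in accordance with $\partial_jN^{-1}=T_{\bar z_j}$.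

**Step 2: show that the image of $P$ has finite codimension in $A^\infty$.** By Step 1, $T_{V_{ij}}$ has symbol $t(f_i\rho_j-f_j\rho_i)$. So the operator $\sum_{i<j}T_{V_{ij}}T_{V_{ij}}^*$ has symbol
$$t^2\sum_{i<j}|f_i\rho_j-f_j\rho_i|^2,$$
which is positive by (6). The operator is elliptic, hence Fredholm on $A^\infty$. Its value on $g$ is $Pb$ with $b_{ij}=T_{V_{ij}}^*g\in A^\infty$. So $P\big((A^\infty)^{n(n-1)/2}\big)$ contains its range and has finite codimension in $A^\infty$.

**Step 3: set up vanishing cycles at a zero.** Suppose $q\in D$ is a zero of $\Omega$. It is isolated and $n\ge3$, so Malgrange's theorem gives $\Omega=u\,dh$ near $q$ with $u(q)\ne0$, $h(q)=0$. The zeros of $\Omega$ near $q$ are those of $dh$, so $h$ has an isolated critical point at $q$. Choose a small ball $B_\varepsilon\subset D$ about $q$ on which $u,h$ are holomorphic and $u$ has no zeros. By Milnor, for $0<|c|\ll\varepsilon$ the fiber $F_c=h^{-1}(c)\cap B_\varepsilon$ is a smooth closed hypersurface of $B_\varepsilon$, homotopy equivalent to a bouquet of $\mu\ge1$ spheres of dimension $n-1$. (For $h=\sum\zeta_i^2$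 and small $c>0$, the real sphere $\{x\in\mathbb R^n:\sum x_i^2=c\}$ is a cycle of this dimension in $h^{-1}(c)$.) Hence we may fix $0\ne\gamma_c\in H_{n-1}(F_c;\mathbb C)$.

Along $F_c$ we have $dh\ne0$, so locally there is a holomorphic $(n-1)$-form $\kappa$ with $dh\wedge\kappa=dz$: where $\partial_jh\ne0$, take $(-1)^{j-1}(\partial_jh)^{-1}$ times the product of the $dz_k$, $k\ne j$, in increasing order. If $dh\wedge\kappa'=0$, then $\kappa'$ is locally a multiple of $dh$, and it restricts to $0$ on $F_c$. So the restriction $\kappa_c$ of $\kappa$ to $F_c$ does not depend on the choice; it is a globally defined, nowhere vanishing holomorphic $(n-1)$-form on $F_c$. Put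
$$\lambda_c(g)=\int_{\gamma_c}\frac gu\,\kappa_c. \tag{7}$$

**Step 4: show that $\lambda_c$ vanishes on the image of $P$.** If $g\,dz=\Omega\wedge d\beta$ with $\beta$ holomorphic on $D$, then on $B_\varepsilon$ we have $\frac gu\,dz=dh\wedge d\beta$. So $dh\wedge\big(\frac gu\kappa-d\beta\big)=0$ near each point of $F_c$, and by the uniqueness just noted $\frac gu\kappa_c=d(\beta|_{F_c})$. By Stokes, $\lambda_c(g)=0$.

**Step 5: show that the $\lambda_c$ are independent.** Let $c_1,\dots,c_m$ be distinct admissible values. The fiber $F_{c_i}$ is a closed submanifold of a ball, so it is Stein, of dimension $n-1$. On such a manifold every class in $H^{n-1}(F_{c_i};\mathbb C)$ is represented by a holomorphic $(n-1)$-form, and every such form is $a\,\kappa_{c_i}$ with $a$ holomorphic. As $\gamma_{c_i}\ne0$, there is an $a$ with $\int_{\gamma_{c_i}}a\,\kappa_{c_i}\ne0$. By Cartan's Theorem B, extend $(ua)|_{F_{c_i}}$ to $g_i\in\mathcal O(B_\varepsilon)$, and put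
$$\tilde g_i=g_i\prod_{j\ne i}(h-c_j).$$
On $F_{c_j}$ with $j\ne i$ the function $\tilde g_i$ vanishes, so $\lambda_{c_j}(\tilde g_i)=0$. On $F_{c_i}$ the product is the nonzero constant $\prod_{j\ne i}(c_i-c_j)$, so $\lambda_{c_i}(\tilde g_i)\ne0$. The matrix $\big(\lambda_{c_j}(\tilde g_i)\big)$ is diagonal and invertible, so $\lambda_{c_1},\dots,\lambda_{c_m}$ are independent on $\mathcal O(B_\varepsilon)$. Each $\lambda_c$ is continuous for uniform convergence on compact sets, because $\gamma_c$ is represented by a cycle with compact support, and polynomials are dense in $\mathcal O(B_\varepsilon)$. A linear relation holding on polynomials would therefore hold on $\mathcal O(B_\varepsilon)$. So the $\lambda_{c_i}$ are independent on polynomials, hence on $A^\infty$.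

By Step 4 the image of $P$ has codimension at least $m$ in $A^\infty$, for every $m$. This contradicts Step 2. So $\Omega$ has no zeros in $D$, and none in $\overline D$.

**Step 6: compute the Euler characteristic.** By (6), $f$ and $\partial\rho=(\rho_j)$ are $\mathbb C$-independent at each point of $M$, hence so are $\bar f$ and $\overline{\partial\rho}$. So $(1-t)\bar f+t\,\overline{\partial\rho}$ is a homotopy of maps $M\to\mathbb C^n\setminus0$. Since $\overline{\rho_j}=\partial\rho/\partial\bar z_j$ is half of $\partial\rho/\partial x_j+i\,\partial\rho/\partial y_j$, the field $\overline{\partial\rho}$ is a positive multiple of the outward normal, whose degree is $\chi(D)$ by Poincaré–Hopf. Hence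
$$(-1)^n\deg(f|_M)=\deg(\bar f|_M)=\chi(D).$$
But $f$ has no zeros in $\overline D$, so $f|_M$ extends to a map $\overline D\to\mathbb C^n\setminus0$ and $\deg(f|_M)=0$. So $\chi(D)=0$. $\blacksquare$

For $D$ a ball, $\chi(D)=1$, so Theorem 3, applied to the global form of a foliation, gives a second proof of Theorem 1, one that does not use Theorem 6.
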